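# Images of locally finite derivations: a counterexample in four variables

## 1. The monomials $x^iy^j$ with $i\neq j$

Throughout, $K$ is a field of characteristic zero, and algebras are commutative with $1$.

On $K[x,y]$ take the derivation $D=x\partial_x-y\partial_y$. On monomials,
$$D(x^iy^j)=(i-j)\,x^iy^j ,$$
so the image of $D$ is the span $V$ of the monomials $x^iy^j$ with $i\ne j$. It is not an ideal, because $x\in V$ but $x\cdot y\notin V$.

Yet $V$ absorbs products in a weaker way. Take $f=ax+by+c$ with $a,b,c\in K$, and suppose that all powers $f,f^2,f^3,\dots$ lie in $V$. From $f\in V$ we get $c=0$. The coefficient of $xy$ in $f^2$ is then $2ab$, so $ab=0$. Say $f=ax$. For a monomial $g=x^iy^j$ we have $f^mg=a^mx^{i+m}y^j$, which lies in $V$ as soon as $m>j-i$. So for every polynomial $g$ we get $f^mg\in V$ for all large $m$. The case $f=by$ is symmetric. A single multiplication by $g$ may leave $V$, but multiplication of high powers of $f$ by $g$ does not.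

The same $V$ is the image of another map. Let $\phi$ be the automorphism $x\mapsto 2x$, $y\mapsto\frac12y$. Then $(\mathrm{Id}-\phi)(x^iy^j)=(1-2^{i-j})x^iy^j$, and $2^k\ne1$ in $K$ for $k\neq0$. So $\operatorname{Im}(\mathrm{Id}-\phi)=V$ as well.

Is this weak absorption a general property of images of derivations, and of maps $\mathrm{Id}-\phi$? Some finiteness condition is natural. In the example every element lies in a finite-dimensional invariant subspace, and we keep this.

## 2. Locally finite maps, $\mathcal E$-derivations, Mathieu subspaces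

**Definition (locally finite).** A $K$-linear map $\eta:\mathcal A\to\mathcal A$ is *locally finite* (LF) if for each $a\in\mathcal A$ the span of $\eta^i(a)$, $i\ge0$, is finite-dimensional.

For example, $x\partial_x$ on $K[x]$ is LF. The derivation $x^2\partial_x$ is not, since it sends $x$ successively to $x^2,\,2x^3,\,6x^4,\dots$

**Definition (derivations and $\mathcal E$-derivations).** A $K$-*derivation* is a $K$-linear $D:\mathcal A\to\mathcal A$ with $D(ab)=D(a)b+aD(b)$. A $K$-$\mathcal E$-*derivation* is a $K$-linear $\delta$ with $\delta(ab)=\delta(a)b+a\delta(b)-\delta(a)\delta(b)$.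

With $\phi=\mathrm{Id}-\delta$ the second identity reads $\phi(ab)=\phi(a)\phi(b)$. So $\mathcal E$-derivations are exactly the maps $\mathrm{Id}-\phi$ with $\phi$ an algebra endomorphism (a $K$-linear multiplicative map; the ones below fix $1$). Section 1 contains an example.

**Definition (Mathieu subspace).** A $K$-subspace $V\subset\mathcal A$ is a *Mathieu subspace* (MS) if for all $a,b\in\mathcal A$ with $a^m\in V$ for all $m\ge1$, we have $a^mb\in V$ for all $m\gg0$.

Every ideal is a MS. The line $V=K\cdot1$ in $K[x]$ is not a MS: $1^m\in V$ for all $m$, but $1^m\cdot x\notin V$.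

**Conjecture (LFED).** *Let $\delta$ be a LF $K$-derivation or LF $K$-$\mathcal E$-derivation of a commutative $K$-algebra $\mathcal A$. Then $\operatorname{Im}\delta$ is a MS of $\mathcal A$.*

The conjecture is taken from Wenhua Zhao, "The LFED and LNED Conjectures for Laurent Polynomial Algebras", arXiv:1701.05997 (2017). It is false in both versions. Here are the statements we shall prove. A derivation of $K[x_1,\dots,x_n]$ is called *linear* if it maps the span of the variables to itself.

**Theorem 1.** *Let $n\ge4$ and $\mathcal A=K[x,y,z,u,t_5,\dots,t_n]$.*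

*(a) Let $E$ be the linear derivation*
$$E(x)=x,\quad E(y)=y+2x,\quad E(z)=z+y,\quad E(u)=-u,\quad E(t_i)=0.$$
*Then $E$ is locally finite and $\operatorname{Im}E$ is not a MS. With $f=u(xz+y+1)$ we have $f^m\in\operatorname{Im}E$ for all $m\ge1$, but $f^my\notin\operatorname{Im}E$ for every even $m\ge2$.*

*(b) Let $\phi$ be the linear automorphism*
$$x\mapsto2x,\quad y\mapsto2(y+2x),\quad z\mapsto2(z+y+x),\quad u\mapsto\tfrac12u,\quad t_i\mapsto t_i.$$
*Then $\delta=\mathrm{Id}-\phi$ is a locally finite $\mathcal E$-derivation with $\operatorname{Im}\delta=\operatorname{Im}E$, so $\operatorname{Im}\delta$ is not a MS.*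

**Theorem 2.** *Let $K$ be algebraically closed, $D$ a LF derivation of a commutative $K$-algebra $\mathcal A$, and $\mathcal A_0=\bigcup_k\ker D^k$. If $D(\mathcal A_0)$ is an ideal of $\mathcal A_0$, then $\operatorname{Im}D$ is a MS. In particular this holds when $D$ is diagonalizable; and for arbitrary $K$ it holds when $D$ becomes diagonalizable over $\overline K$.*

**Theorem 3.** *If $n\le3$, every linear derivation of $K[x_1,\dots,x_n]$ has image a MS. By Theorem 1 this fails for every $n\ge4$.*

The conjecture restricted to locally *nilpotent* derivations is not settled by these results.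

We start with Theorem 2. It is what one gets by pushing the example of Section 1 as far as it goes, and the place where its proof needs its hypothesis shows where a counterexample can live.

## 3. Weights, and reduction modulo $D(\mathcal A_0)$

**A remark used repeatedly.** Let $c\in K$, $c\ne0$, and let $N$ be a *locally nilpotent* linear map on a vector space (each vector is killed by some power of $N$). Then $c+N$ is bijective. Its inverse is $\sum_{i\ge0}(-1)^ic^{-i-1}N^i$, a finite sum on each vector.

**Weights.** Let $K=\overline K$ and let $D$ be a LF derivation of $\mathcal A$. Every element lies in a finite-dimensional $D$-invariant subspace, so $\mathcal A=\bigoplus_{\lambda\in K}\mathcal A_\lambda$ with $\mathcal A_\lambda=\bigcup_k\ker(D-\lambda)^k$. From $(D-\lambda-\mu)(ab)=(D-\lambda)(a)\,b+a\,(D-\mu)(b)$ one gets by induction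
$$(D-\lambda-\mu)^k(ab)=\sum_i\binom ki(D-\lambda)^i(a)\,(D-\mu)^{k-i}(b).$$
Hence $\mathcal A_\lambda\mathcal A_\mu\subset\mathcal A_{\lambda+\mu}$. This is a grading by the group $(K,+)$, which is torsion-free. On $\mathcal A_\lambda$ the map $D$ is $\lambda$ plus a locally nilpotent map, so it is bijective there when $\lambda\ne0$. Therefore
$$\operatorname{Im}D=D(\mathcal A_0)\oplus\bigoplus_{\lambda\neq0}\mathcal A_\lambda. \tag{1}$$
Only the weight-zero part of an element decides whether it lies in $\operatorname{Im}D$. Write $(a)_0$ for that part. In Section 1 we had $\mathcal A_0=K[xy]$ and $D(\mathcal A_0)=0$.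

So the question is this: if $(f^m)_0\in D(\mathcal A_0)$ for all $m\ge1$, is $(f^mg)_0\in D(\mathcal A_0)$ for $m\gg0$? When $D(\mathcal A_0)=0$ and $\mathcal A$ is a Laurent polynomial ring graded by exponents, this is a question about constant terms, and it is governed by the following theorem.

**Theorem (J. J. Duistermaat, W. van der Kallen, *Constant terms in powers of a Laurent polynomial*, Indag. Math. (N.S.) 9 (1998), 221–231).** *If $F\in\mathbb C[t_1^{\pm1},\dots,t_s^{\pm1}]$ and the constant term of $F^m$ is $0$ for all $m\ge1$, then $0$ is not in the convex hull of $\operatorname{supp}F$.*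

Here $\operatorname{supp}F$ is the set of exponent vectors that occur in $F$. For $F=t+t^{-1}$ the hull contains $0$, and the constant term of $F^2$ is $2$. For $F=t_1+t_1t_2^{-1}$ the first coordinate is $1$ on the support, and all powers visibly have constant term $0$. We use the theorem over any field of characteristic $0$. This is allowed because the coefficients of $F$ generate a finitely generated field of characteristic $0$, which embeds in $\mathbb C$.

To pass from Laurent polynomials to arbitrary graded algebras we need one piece of graded commutative algebra, for which one can refer to Bourbaki, *Commutative Algebra*, Ch. IV, §3. I include the argument.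

**Lemma 1 (graded primary decomposition).** *Let $C$ be a Noetherian ring graded by $\mathbb Z^r$. Then $(0)$ is a finite intersection of graded primary ideals, and the radicals of these ideals are graded primes.*

*Proof.* Call a proper graded ideal *graded-irreducible* if it is not the intersection of two strictly larger graded ideals. If some graded ideal were not a finite intersection of graded-irreducible ones (the unit ideal being the empty intersection), take a maximal such ideal. It is proper and not graded-irreducible, so it is the intersection of two larger graded ideals. Those are finite intersections of the required kind, a contradiction. So it suffices to show that a graded-irreducible ideal is primary with graded radical. Dividing by it, assume $C\ne0$ and that $(0)$ is graded-irreducible.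

*Homogeneous zero divisors are nilpotent.* Let $b$ be homogeneous and $ab=0$ with $a\ne0$. Each homogeneous component of $a$ is killed by $b$, so we may take $a$ homogeneous. Choose $e$ with $\operatorname{Ann}(b^e)=\operatorname{Ann}(b^{e+1})$. If $b^ed\in(a)$, then $b^{e+1}d=0$, hence $b^ed=0$. So $(a)\cap(b^e)=0$ with both ideals graded and $(a)\ne0$. By irreducibility $b^e=0$.

*All zero divisors are nilpotent.* Let $\mathfrak n$ be the ideal generated by the homogeneous nilpotent elements. It is graded and finitely generated by nilpotents, so $\mathfrak n^k=0$ for some $k\geq 1$. Let $ab=0$ with $a\ne0$. Write $b=b'+b''$, where $b''$ collects the nilpotent homogeneous components of $b$. Then $ab'=-ab''$, so $ab'^k=\pm ab''^k=0$. Suppose $b'\neq0$, and order $\mathbb Z^r$ lexicographically. The top component of $b'$ is a homogeneous non-nilpotent, hence a nonzerodivisor. The top component of $ab'^k$ is then the product of the top component of $a$ and the $k$-th power of that nonzerodivisor, which is nonzero. This contradicts $ab'^k=0$. So $b'=0$ and $b\in\mathfrak n$ is nilpotent.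

Hence $(0)$ is primary. A nonzero nilpotent element is a zero divisor, so the argument also shows that the radical of $(0)$ is $\mathfrak n$, which is graded. It is prime, being the radical of a primary ideal. $\square$

**Proposition 2.** *Let $A=\bigoplus_{\gamma\in\Gamma}A_\gamma$ be a commutative $K$-algebra graded by a torsion-free abelian group, and $J$ an ideal of $A_0$. Then $V=J\oplus\bigoplus_{\gamma\ne0}A_\gamma$ is a MS of $A$.*

*Proof.* Let $f,g\in A$ with $f^m\in V$ for all $m\ge1$.

**Step 1: remove $J$.** The ideal $JA$ is graded, and its degree-zero part is $JA_0=J$ because $J$ is an ideal of $A_0$. So $JA\subset V$, and in $A/JA$ the image of $V$ is the sum of the components of nonzero degree. Passing to $A/JA$, we may assume $J=0$. Now $(f^m)_0=0$ for all $m\ge1$, and we must show $(f^mg)_0=0$ for $m\gg0$.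

**Step 2: reduce to one graded primary ideal.** Replace $A$ by the subalgebra $C$ generated by the homogeneous components of $f$ and $g$. It is Noetherian, and its degrees lie in a finitely generated torsion-free group, that is, in some $\mathbb Z^r$. By Lemma 1, $(0)=\bigcap_iQ_i$ is a finite intersection with $Q_i$ graded and primary to a graded prime $P_i$. It suffices to prove, for each $i$, that $(f^mg)_0\in Q_i$ for $m\gg0$. Fix $Q=Q_i$, $P=P_i$, and $e\geq 1$ with $P^e\subset Q$, which exists since $C$ is Noetherian.

**Step 3: modulo $P$ we are in a Laurent polynomial ring.** The ring $C/P$ is a graded domain. Invert its nonzero homogeneous elements. The result is a graded ring containing $C/P$ in which every nonzero homogeneous element is a unit. So its degree-zero part $L$ is a field, of characteristic $0$, and its degrees form a subgroup $\Gamma'\subset\mathbb Z^r$, which is free. Choose homogeneous $t_1,\dots,t_s$ whose degrees form a basis of $\Gamma'$. A homogeneous element of degree $\sum n_i\deg t_i$ is an element of $L$ times $\prod t_i^{n_i}$, and distinct monomials have distinct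 degrees. So the ring is $L[t_1^{\pm1},\dots,t_s^{\pm1}]$, graded by exponents.

Let $\bar f$ be the image of $f$. The constant terms of all $\bar f^m$, $m\ge1$, vanish. By the theorem of Duistermaat and van der Kallen, $0$ is not in the convex hull of the finite set $\operatorname{supp}\bar f$. So there are a linear functional $\lambda$ on $\Gamma'\otimes\mathbb R$, which we extend to $\mathbb R^r$, and $\varepsilon>0$ with $\lambda\ge\varepsilon$ on $\operatorname{supp}\bar f$. If the support is empty, any $\lambda$ will do.

**Step 4: lift from $P$ to $Q$.** Write $f=f'+f''$, where $f''$ collects the homogeneous components of $f$ lying in $P$. Then $\operatorname{supp}f'=\operatorname{supp}\bar f$ and $f''^e\in Q$. For $m\ge e$,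
$$f^mg\equiv\sum_{i<e}\binom mi f'^{\,m-i}f''^{\,i}g\pmod Q .$$
The finitely many elements $f''^ig$, $i<e$, have all their degrees in a region $\lambda\ge-c$ with $c\ge0$ constant. So for $m>e+c/\varepsilon$ every degree occurring on the right has $\lambda\ge\varepsilon(m-e)-c>0$, and the right side has no component of degree $0$. Since $Q$ is graded, $(f^mg)_0\in Q$. $\square$

**Proof of Theorem 2.** Apply Proposition 2 to the grading by weights with $J=D(\mathcal A_0)$. By (1), $V=\operatorname{Im}D$. If $D$ is diagonalizable, then $\mathcal A_0=\ker D$ and $D(\mathcal A_0)=0$ is an ideal.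

**Descent.** It remains to pass from $\overline K$ to $K$. Let $D_{\overline K}=D\otimes\overline K$ on $\mathcal A\otimes\overline K$. Its image is $(\operatorname{Im}D)\otimes\overline K$, which meets $\mathcal A$ exactly in $\operatorname{Im}D$ (extend a basis of $\operatorname{Im}D$ to one of $\mathcal A$). So if $\operatorname{Im}D_{\overline K}$ is a MS and $a,b\in\mathcal A$ satisfy $a^m\in\operatorname{Im}D$ for all $m\geq 1$, then $a^mb\in\operatorname{Im}D_{\overline K}\cap\mathcal A=\operatorname{Im}D$ for $m\gg0$. Hence $\operatorname{Im}D$ is a MS. $\blacksquare$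

## 4. Jordan blocks of size three and an integral test

Step 1 above is the only place where $J=D(\mathcal A_0)$ had to be an ideal of $\mathcal A_0$. Without this, $(J\mathcal A)_0=J\mathcal A_0$ is larger than $J$, and the quotient forgets too much. When does it happen?

A Jordan block of size two is harmless. For $D=x\partial_y$ on $K[x,y]$ the image is the ideal $xK[x,y]$. For a block of size three, set
$$B=K[X,Y,Z],\qquad D=2X\partial_Y+Y\partial_Z,\qquad\text{so } D(X)=0,\ D(Y)=2X,\ D(Z)=Y.$$
This $D$ preserves the degree of polynomials, and on quadratic monomials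
$$D(Z^2)=2YZ,\quad D(YZ)=Y^2+2XZ,\quad D(Y^2)=4XY,\quad D(XZ)=XY,\quad D(XY)=2X^2,\quad D(X^2)=0.$$
So the quadratic part of $D(B)$ is the span of $YZ,\ Y^2+2XZ,\ XY,\ X^2$. It does not contain $Y^2$. Thus $Y=D(Z)\in D(B)$ but $Y\cdot Y\notin D(B)$: the image is not an ideal, and Theorem 2 does not apply.

To work with $D(B)$ we need a membership test. Put $q=Y^2-4XZ$. Then $D(q)=4XY-4XY=0$. Once $X$ is inverted, $Z=(Y^2-q)/(4X)$ and $q$ determine each other, so
$$B[X^{-1}]=K[X^{\pm1},Y,q]\quad\text{with }X,Y,q\text{ algebraically independent},\qquad D=2X\,\partial_Y .$$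
Here $\partial_Y$ is taken with $X$ and $q$ fixed, and it has this meaning from now on. Up to the factor $2X$, then, inverting $D$ means integrating in $Y$. The difficulty is the denominator $X$: an antiderivative must be divisible by $X$ inside $B$. Modulo $X$ we have $q\equiv Y^2$, that is, $Y=\pm\sqrt q$. This suggests integrating between $-\sqrt q$ and $\sqrt q$.

**Definition (the integral $I$).** Let $r$ be a new variable. For $H\in K[X^{\pm1},Y,q]$ put
$$[H]=H\big|_{Y=r,\;q=r^2}-H\big|_{Y=-r,\;q=r^2}\in K[X^{\pm1},r].$$
For $h\in K[X^{\pm1},Y,q]$ put $I(h)=[H]$, where $\partial_YH=h$.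

Two choices of $H$ differ by an element of $K[X^{\pm1},q]$, on which $[\,\cdot\,]$ vanishes, so $I$ is well defined. It is $K[X^{\pm1}]$-linear, and $I(\partial_YH)=[H]$. For example, $I(Y^2)=\frac23r^3$ and $I(q)=2r^3$. Since $XZ=\frac14(Y^2-q)$, we get $I(Y^2+2XZ)=I(\frac32Y^2-\frac12q)=r^3-r^3=0$.

**Lemma 3.** *(a) If $h\in D(B)$, then $I(h)\in XK[X,r]$.*

*(b) If $h\in K[Y,q]$, then $h\in D(B)$ if and only if $I(h)=0$.*

*Proof.* (a) Let $h=D(G)$ with $G=G(X,Y,Z)\in B$. Then $h=\partial_Y(2XG)$, so $I(h)=[2XG]$. The element $Z=(Y^2-q)/(4X)$ becomes $0$ when $Y=\pm r$, $q=r^2$. Hence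
$$I(h)=2X\big(G(X,r,0)-G(X,-r,0)\big)\in XK[X,r]. \tag{2}$$

(b) If $h\in D(B)\cap K[Y,q]$, then $I(h)$ lies in $K[r]\cap XK[X,r]=0$. Conversely, let $I(h)=0$, and choose $H\in K[Y,q]$ with $\partial_YH=h$. The equation $[H]=0$ says that $H(r,r^2)$ is an even polynomial in $r$, say $H(r,r^2)=c(r^2)$ with $c\in K[t]$. The element $H-c(q)\in B$ is congruent to $H(Y,Y^2)-c(Y^2)=0$ modulo $XB$. So $H-c(q)=2XG$ with $G\in B$. Now $2X\,D(G)=D(2XG)=2X\,\partial_Y(H-c(q))=2Xh$, hence $D(G)=h$. $\square$

The test agrees with the computation by hand: $I(Y^2)\ne0$ and $I(Y^2+2XZ)=0$.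

## 5. Legendre polynomials as weight-zero parts of powers

Setting $q=1$ (and $r=1$) turns the condition $I(h)=0$ into $\int_{-1}^1h\,dY=0$. A first attempt at a counterexample would be the derivation $D$ on $B$ itself, with some $f\in B$ all of whose powers have integral zero. Section 6 will show that this never works. So we ask for less: the *weight-zero parts* of the powers $f^m$ should have integral zero. This brings in a fourth variable that carries weight.

A classical sequence of polynomials with integral zero over $[-1,1]$ is that of the Legendre polynomials $P_m$, $m\ge1$, given by Rodrigues' formula $P_m=\frac1{2^mm!}\partial_Y^m(Y^2-1)^m$. By Taylor's formula, $P_m$ is $2^{-m}$ times the coefficient of $s^m$ in $((Y+s)^2-1)^m$. Keeping $q$ in place of $1$ and using $Y^2-q=4XZ$, we get the constant term in $s$ of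
$$\Big(\frac{(Y+s)^2-q}{2s}\Big)^m=\Big(2XZ\,s^{-1}+Y+\tfrac12s\Big)^m=\big(XZ\,w+Y+w^{-1}\big)^m,\qquad s=2w^{-1}.$$
So homogenized Legendre polynomials are constant terms of the powers of *one* Laurent polynomial. It remains to realize $w^{-1}$ as a variable $u$ of weight $-1$. With $x,y,z$ of weight $1$ and $X=ux$, $Y=uy$, $Z=uz$, the three terms can be taken to be $uxz$ (weight $1$), $uy$ (weight $0$) and $u$ (weight $-1$), because $uxz\cdot u=XZ$. This is $f=u(xz+y+1)$, and $E$ is the derivation that has these weights and acts as $2X\partial_Y+Y\partial_Z$ in weight zero.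

**Proof of Theorem 1.**

**Step 1: local finiteness.** $E$ and $\phi$ map each variable to a linear form. So they preserve the finite-dimensional spaces of polynomials of degree $\le d$. Hence $E$ and $\delta=\mathrm{Id}-\phi$ are LF.

**Step 2: the two images agree, and only weight zero matters.** Grade $\mathcal A=\bigoplus_{j\in\mathbb Z}\mathcal A_j$ by giving $x,y,z$ weight $1$, $u$ weight $-1$ and the $t_i$ weight $0$. Let $D=2x\partial_y+y\partial_z$ on $\mathcal A$. It is locally nilpotent and preserves each $\mathcal A_j$. The derivation that multiplies $\mathcal A_j$ by $j$, plus $D$, agrees with $E$ on the variables, so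
$$E=j+D\quad\text{on }\mathcal A_j .$$
For $j\ne0$ this is bijective on $\mathcal A_j$, by the remark in Section 3. Hence
$$\operatorname{Im}E=D(\mathcal A_0)\oplus\bigoplus_{j\ne0}\mathcal A_j. \tag{3}$$

Next, $\exp(D)$ is an algebra automorphism fixing $x,u,t_i$, with $y\mapsto y+2x$ and $z\mapsto z+y+\frac12\cdot2x=z+y+x$. The map equal to $2^j\exp(D)$ on each $\mathcal A_j$ is an algebra automorphism that agrees with $\phi$ on the variables, so it is $\phi$. For $j\neq0$,
$$1-\phi=(1-2^j)-2^j(\exp(D)-1)\quad\text{on }\mathcal A_j,$$
a nonzero scalar plus a locally nilpotent map, hence bijective. On $\mathcal A_0$ we have $1-\phi=1-\exp(D)=-D\theta$ with $\theta=\sum_{i\ge0}D^i/(i+1)!$. The map $\theta$ is $1$ plus a locally nilpotent map, so it is bijective on $\mathcal A_0$, and $(1-\phi)(\mathcal A_0)=D(\mathcal A_0)$. Together, $\operatorname{Im}\delta=\operatorname{Im}E$. So (b) follows from (a).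

**Step 3: reduction to four variables.** Let $\epsilon$ be evaluation at $t_5=\dots=t_n=0$. It commutes with $E$. If $h\in K[x,y,z,u]$ and $h=E(G)$ with $G\in\mathcal A$, then $h=\epsilon(h)=E(\epsilon(G))$ with $\epsilon(G)\in K[x,y,z,u]$. So for the elements $f^m$ and $f^my$ it does not matter in which algebra we test membership, and we take $n=4$, $A=K[x,y,z,u]$.

**Step 4: the weight-zero algebra.** A monomial $x^ay^bz^cu^d$ has weight zero iff $d=a+b+c$, and then it equals $X^aY^bZ^c$ with $X=ux$, $Y=uy$, $Z=uz$. These three are algebraically independent, and $D(X)=0$, $D(Y)=2X$, $D(Z)=Y$. So $A_0=B$ with exactly the $D$ of Section 4, and Lemma 3 applies.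

**Step 5: the parts of $f^m$ of weight $0$ and $-1$.** The summands $uxz,\ uy,\ u$ of $f$ have weights $1,0,-1$. In the multinomial expansion, weight $0$ means that $uxz$ and $u$ are used equally often, say $k$ times, and $(uxz)^ku^k=(XZ)^k$. Weight $-1$ means $k$ factors $uxz$ and $k+1$ factors $u$. Hence $(f^m)_0=L_m$ and $(f^m)_{-1}=u\,M_m$ with
$$L_m=\sum_k\frac{m!}{k!^2(m-2k)!}(XZ)^kY^{m-2k},\qquad M_m=\sum_k\frac{m!}{k!(k+1)!(m-1-2k)!}(XZ)^kY^{m-1-2k}.$$
Since $XZ=\frac14(Y^2-q)$, both lie in $K[Y,q]$. When $Y=\pm r$, $q=r^2$, the element $XZ$ becomes $0$, only $k=0$ survives in $L_m$, and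
$$L_m\big|_{Y=\pm r,\;q=r^2}=(\pm r)^m. \tag{4}$$

**Step 6: Rodrigues' formula.** Here we write $L_m$ and $M_m$ as derivatives, ready to be integrated. Let $W=(Y^2-q)^m\in K[Y,q]$. By Taylor's formula in a new variable $s$,
$$(4XZ+2Ys+s^2)^m=\big((Y+s)^2-q\big)^m=\sum_i\frac{\partial_Y^iW}{i!}s^i .$$
Expand the left side. The exponent $m$ of $s$ arises from $k$ factors $4XZ$, $k$ factors $s^2$ and $m-2k$ factors $2Ys$, with power of two $4^k2^{m-2k}=2^m$. The exponent $m+1$ arises from $k$ factors $4XZ$, $k+1$ factors $s^2$ and $m-1-2k$ factors $2Ys$, with $4^k2^{m-1-2k}=2^{m-1}$. So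
$$2^mL_m=\frac{\partial_Y^mW}{m!},\qquad 2^{m-1}M_m=\frac{\partial_Y^{m+1}W}{(m+1)!},\qquad\text{hence}\qquad M_m=\frac2{m+1}\,\partial_YL_m. \tag{5}$$

**Step 7: $f^m\in\operatorname{Im}E$ for all $m\ge1$.** By induction on $i\leq m$, $\partial_Y^iW$ is divisible by $(Y^2-q)^{m-i}$ in $K[Y,q]$. So $\partial_Y^{m-1}W$ is divisible by $Y^2-q$, which vanishes at $Y=\pm r$, $q=r^2$. Therefore
$$I(L_m)=\frac1{2^mm!}I(\partial_Y^mW)=\frac1{2^mm!}\big[\partial_Y^{m-1}W\big]=0 .$$
By Lemma 3(b), $(f^m)_0=L_m\in D(A_0)$, and by (3) $f^m\in\operatorname{Im}E$. (A preimage can be written down. If $\partial_Y^{m-1}W=4XZ\,h$ with $h\in K[Y,q]$, then applying $D=2X\partial_Y$ gives $4X\,D(Zh)=2X\,\partial_Y^mW=2^{m+1}m!\,XL_m$, so $D(Zh)=2^{m-1}m!\,L_m$.)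

**Step 8: $f^my\notin\operatorname{Im}E$ for even $m\ge2$.** Since $y$ has weight $1$, the weight-zero part of $f^my$ is $y\cdot uM_m=YM_m$. By (5), integration by parts, (4) and Step 7,
$$I(YM_m)=\frac2{m+1}I(Y\partial_YL_m)=\frac2{m+1}\big([YL_m]-I(L_m)\big)=\frac{2}{m+1}\,r^{m+1}\big(1+(-1)^m\big). \tag{6}$$
For even $m$ this is $\frac4{m+1}r^{m+1}\ne0$. Since $YM_m\in K[Y,q]$, Lemma 3(b) gives $YM_m\notin D(A_0)$, and by (3) $f^my\notin\operatorname{Im}E$.

So with $a=f$ and $b=y$ the defining property of a MS fails for $\operatorname{Im}E=\operatorname{Im}\delta$. $\blacksquare$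

**The case $m=2$ by hand.** Here $(f^2)_0=Y^2+2XZ=D(YZ)$, while $M_2=2Y$ and $(f^2y)_0=2Y^2$. The table of Section 4 shows $Y^2\notin D(A_0)$. Formula (6) gives $I(2Y^2)=\frac43r^3$, as it should.

**Why the multiplier has weight one.** A multiplier $g\in K[Y,q]$, which has weight zero, would not have worked. We have $(f^mg)_0=gL_m$. For $m>\deg_Yg$, integrate $g\,\partial_Y^mW$ by parts $m$ times. Every boundary term contains some $\partial_Y^iW$ with $i\le m-1$ and vanishes, and $I(gL_m)$ becomes a multiple of $I(\partial_Y^m(g)\,W)=0$. So $gL_m\in D(A_0)$ for these $m$. The multiplier $y$ picks out the part of weight $-1$, which carries $\partial_YL_m$ instead of $L_m$. After integration by parts there remain the endpoint values of $YL_m$, and these do not go away as $m$ grows.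

## 6. Three variables: no polynomial has all moments zero

We prove Theorem 3. The block of size three with eigenvalue zero is the only case that Theorem 2 does not cover. There the test of Lemma 3(a) leads to the following statement.

**Lemma 4.** *Let $L$ be a field of characteristic $0$ and $\varphi\in L[v]$ with $\int_{-1}^1\varphi(v)^m\,dv=0$ for all $m\ge1$ (formal integral). Then $\varphi=0$.*

*Proof.* The idea is to choose $m$ so that exactly one denominator in the integral is divisible by a given prime.

Put $\psi(s)=\varphi(2s-1)$. Then $\int_0^1\psi(s)^m\,ds=0$ for all $m\ge1$. If $\psi$ is constant, $m=1$ gives $\psi=0$. Otherwise let $d\ge1$ be its degree, $c\ne0$ its leading coefficient, and $R\subset L$ the $\mathbb Z$-algebra generated by the coefficients of $\psi$ and $c^{-1}$.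

**Step 1: every prime $p\equiv1\pmod d$ is a unit in $R$.** Write $p=md+1$ and $\psi^m=\sum_{j=0}^{md}a_js^j$ with $a_j\in R$ and $a_{md}=c^m$. Multiplying $\int_0^1\psi^m\,ds=0$ by $p$ gives
$$c^m+p\sum_{j<md}\frac{a_j}{j+1}=0 .$$
All denominators $j+1$ in the sum are at most $p-1$. Multiplying by $(p-1)!$ gives $(p-1)!\,c^m\in pR$. Choose integers $\alpha,\beta$ with $\alpha(p-1)!+\beta p=1$. Then $c^m=\alpha(p-1)!\,c^m+\beta p\,c^m\in pR$. Since $c$ is a unit of $R$, so is $p$.

**Step 2: only finitely many primes are units in $R$.** Write $R=\mathbb Z[c_1,\dots,c_l]$. By Noether normalization, $\mathbb Q[c_1,\dots,c_l]$ is integral over a polynomial ring $\mathbb Q[\tau_1,\dots,\tau_k]$ contained in it. Multiplying the $\tau_i$ by nonzero integers, we may take $\tau_i\in R$. Each $c_j$ satisfies a monic equation over $\mathbb Q[\tau_1,\dots,\tau_k]$. Let $N\geq 1$ be a common denominator of all the coefficients. Then $R[1/N]$ is integral over $S=\mathbb Z[1/N][\tau_1,\dots,\tau_k]$. Suppose a prime $p\nmid N$ is a unit in $R$. Then $1/p\in R[1/N]$ is integral over $S$ and lies in its fraction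 field. As $S$ is a unique factorization domain, it is integrally closed, so $1/p\in S\cap\mathbb Q=\mathbb Z[1/N]$. This is false for $p\nmid N$.

By Dirichlet's theorem there are infinitely many primes $p\equiv1\pmod d$, so Steps 1 and 2 contradict each other. $\square$

**Proof of Theorem 3.** Failure for $n\ge4$ is Theorem 1, so let $n\le3$. A linear derivation $E$ preserves the spaces of polynomials of bounded degree, hence is LF. By the descent argument of Section 3 we may assume $K=\overline K$. Put $E$ in Jordan form on the span of the variables. Write $A$ for the polynomial ring and $A_0$ for the generalized $0$-eigenspace of $E$. The Jordan types are: all blocks of size one; one block of size two and at most one of size one; one block of size three.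

**Case 1: $E$ is diagonalizable on the variables.** Then monomials are eigenvectors, $E$ is diagonalizable on $A$, and Theorem 2 applies.

**Case 2: one block of size two and at most one of size one.** Say $Ex=\lambda x$, $Ey=\lambda y+x$, and $Et=\mu t$ if there is a third variable. Then $E=S+x\partial_y$, where $S$ multiplies $x^iy^jt^k$ by $\lambda(i+j)+\mu k$. The map $x\partial_y$ is locally nilpotent and preserves the eigenspaces of $S$. So $A_0$ is spanned by the monomials with $\lambda(i+j)+\mu k=0$, and $E=x\partial_y$ on $A_0$. If such a monomial has $i\ge1$, then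
$$x^iy^jt^k=x\,\partial_y\Big(\frac{x^{i-1}y^{j+1}t^k}{j+1}\Big),$$
and the argument again lies in $A_0$. Hence $E(A_0)=A_0\cap xA$, an ideal of $A_0$, and Theorem 2 applies.

**Case 3: one block of size three, eigenvalue $\lambda\ne0$.** A homogeneous polynomial of degree $d$ has generalized eigenvalue $d\lambda$. So $A_0=K$, $E(A_0)=0$, and Theorem 2 applies.

**Case 4: one nilpotent block of size three.** After scaling a basis vector, the variables may be named $X,Y,Z$ with $E(X)=0$, $E(Y)=2X$, $E(Z)=Y$. So $A=B$ and $E=D$ in the notation of Section 4. Let $f\in B$ with $f^m\in D(B)$ for all $m\ge1$. If $f=0$ there is nothing to prove, so let $f\ne0$.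

*First we show $f\in XK[X,Y,q]$.* In $B[X^{-1}]=K[X^{\pm1},Y,q]$ write $f=\sum_{k\ge-N}X^kf_k$ with $f_k\in K[Y,q]$, $f_{-N}\ne0$, $N\in\mathbb Z$. Suppose $N\ge0$. By Lemma 3(a), $I(f^m)\in XK[X,r]$, so its coefficient of $X^{-Nm}$ vanishes, as $-Nm\le0$. That coefficient is $I(f_{-N}^m)$. Substituting $Y=rv$ in the integral,
$$0=\int_{-r}^rf_{-N}(Y,r^2)^m\,dY=r\int_{-1}^1\varphi(v)^m\,dv,\qquad\varphi(v)=f_{-N}(rv,r^2)\in K(r)[v],$$
for all $m\ge1$. Moreover $\varphi\ne0$, because $q\mapsto r^2$ and $Y\mapsto rv$ are injective substitutions on polynomials. This contradicts Lemma 4 with $L=K(r)$. So $N\le-1$, that is, $f\in XK[X,Y,q]$.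

*Then high powers of $f$ absorb everything.* Given $g\in B$, choose $M\ge0$ with $g\in X^{-M}K[X,Y,q]$. For $m>M$ we have $f^mg\in XK[X,Y,q]$. On $K[X,Y,q]\subset B$ the map $D$ is $2X\partial_Y$, and $\partial_Y$ is surjective there, so
$$XK[X,Y,q]=D(K[X,Y,q])\subset D(B).$$
Hence $f^mg\in D(B)=\operatorname{Im}E$ for all $m>M$, and $\operatorname{Im}E$ is a MS. $\blacksquare$

Case 4 also shows why the polynomial $f$ of Theorem 1 has to have parts of nonzero weight. An $f\in A_0=B$ with all powers in $D(B)$ lies in $XK[X,Y,q]$. For such $f$ and any $g\in A$, the weight-zero part of $f^mg$ is $f^m\cdot(g)_0$, which lies in $D(B)$ for $m\gg0$.
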